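# Gabor frames as orbits of one bounded operator

## 1. A tempting yes, tested on bands

For $a,b>0$ let $T_af(x)=f(x-a)$ and $E_bf(x)=e^{2\pi ibx}f(x)$ on $L^2(\mathbb R)$. A window $g\in L^2(\mathbb R)$ gives the Gabor system $\{E_{mb}T_{na}g\}_{m,n\in\mathbb Z}$. It has two indices. Suppose we list its elements in a single sequence, indexed by $\mathbb N_0$ or by $\mathbb Z$, and ask for a bounded operator $T$ that pushes each element to the next one. Then the whole system is the orbit of one vector. Can this be done when the system is a frame with genuine redundancy?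

**Definition 1.** A family $\{f_k\}$ in a Hilbert space $H$ is a frame if there are constants $A,B>0$ with
$$A\|f\|^2\le\sum_k|\langle f,f_k\rangle|^2\le B\|f\|^2\qquad(f\in H).$$
It is a Parseval frame if $A=B=1$ is possible. Its synthesis operator is $V:\ell^2\to H$, $Vc=\sum_kc_kf_k$, and its frame operator is $S=VV^*=\sum_k\langle\cdot,f_k\rangle f_k$. A Riesz basis is the image of an orthonormal basis under a bounded bijection. A frame is overcomplete if it is not a Riesz basis.

For a frame, $S\ge A>0$ is invertible, so $V$ is onto. If $V$ is also injective, it is a bounded bijection with $Ve_k=f_k$, and $\{f_k\}$ is a Riesz basis. Conversely, if $f_k=We_k$ with $W$ a bounded bijection, then $V=W$ is injective. So a frame is overcomplete exactly when $\ker V\neq\{0\}$.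

Let $I$ be $\mathbb N_0$ or $\mathbb Z$. An ordering of a Gabor frame is a bijective re-indexing of it as $\{f_k\}_{k\in I}$. Every Gabor frame is linearly independent (every finite subfamily is), so for each ordering there is exactly one linear operator $T$ on $\operatorname{span}\{f_k\}$ with $Tf_k=f_{k+1}$ for all $k\in I$, and then
$$\{f_k\}_{k\in I}=\{T^kf_0\}_{k\in I}.\tag{1}$$
The span is dense, so $T$ is bounded on it if and only if it extends to a bounded operator on $L^2(\mathbb R)$. The question is whether some overcomplete Gabor frame has some ordering with $T$ bounded.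

The first guess is yes: there is a great deal of freedom in the choice of $a,b,g$ and of the ordering, and one success is enough. Small cases support the guess.

**Case 1: Riesz bases.** Let $f_k=Ve_k$ with $V:\ell^2(I)\to H$ a bounded bijection, and let $R$ be the right shift, $Re_k=e_{k+1}$. Then $T=VRV^{-1}$ is bounded and $Tf_k=f_{k+1}$. Every ordering works.

**Case 2: one frequency band.** Use $\hat f(\xi)=\int f(x)e^{-2\pi ix\xi}\,dx$. Let $\hat g=\chi_{[0,1]}$, $a=\tfrac12$, $b=1$. Then
$$\widehat{E_mT_{n/2}g}(\xi)=e^{-\pi in(\xi-m)}\chi_{[m,m+1]}(\xi).\tag{2}$$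
Keep only $m=0$. The functions $2^{-1/2}e^{-\pi in\xi}$, $n\in\mathbb Z$, form an orthonormal basis of $L^2$ of an interval of length $2$. Extending functions by zero, we get $\sum_n|\langle f,T_{n/2}g\rangle|^2=2\|f\|^2$ whenever $\hat f$ is supported in $[0,1]$. So $\{T_{n/2}g\}_{n\in\mathbb Z}$ is a frame for the space of such $f$. It is overcomplete: expand a nonzero function supported on $[1,2]$ in the basis $2^{-1/2}e^{-\pi in\xi}$ of $L^2[0,2]$. Its coefficients give a nonzero element of the kernel of the synthesis operator. Ordered by $n\in\mathbb Z$, this redundant frame is moved along by the unitary operator $T_{1/2}$.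

**Case 3: finitely many bands.** Keep $0\le m<d$ and interleave: $f_{dn+m}=E_mT_{n/2}g$. Let $T=E_1$ on functions whose Fourier transform lives on $[0,d-1]$, and $T=T_{1/2}E_{1-d}$ on those living on $[d-1,d]$. Then $Tf_{dn+m}=f_{dn+m+1}$ for $m<d-1$, and $Tf_{dn+d-1}=T_{1/2}T_{n/2}g=f_{d(n+1)}$. Since $T$ carries each band unitarily onto the next one, and the last band onto the first, it is unitary on the closed span. Redundancy again does no harm.

For all $m\in\mathbb Z$ together, summing over bands shows that $\{E_mT_{n/2}g\}_{m,n\in\mathbb Z}$ is an overcomplete Gabor frame for $L^2(\mathbb R)$. One hopes to interleave infinitely many bands somehow.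

**Case 4: the ordering matters.** Take the single band of Case 2, but list $n$ over $\mathbb N_0$ as $0,1,-1,2,-2,\dots$. On the Fourier side, $T$ maps $e^{-\pi in\xi}$ to $e^{\pi in\xi}$ on $[0,1]$ for $n\ge1$. Consider the Taylor polynomials of $w\mapsto we^{-iNw}$. They have no constant term and converge uniformly on $|w|=1$. Put $w=e^{-\pi i\xi}$: the limit has modulus $e^{-N\sin\pi\xi}\le1$ on $[0,1]$. Applying $T$ replaces $w$ by $e^{\pi i\xi}$, and the images converge to a function of modulus $e^{N\sin\pi\xi}$, whose squared norm is at least $\tfrac23e^{N}$, from $\tfrac16\le\xi\le\tfrac56$ alone. So $T$ is unbounded. For an overcomplete frame, boundedness of $T$ is a real constraint on the ordering.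

The guess is wrong: for Gabor frames on $\mathbb R$ no ordering works. Any proof must separate the full system, indexed by $\mathbb Z^2$, from Cases 2 and 3.

## 2. Orbits of projective representations, and the two theorems

**Definition 2.** Let $G$ be a countably infinite group. A projective unitary representation of $G$ on a Hilbert space $H\ne\{0\}$ is a map $\pi:G\to U(H)$ with $\pi(x)\pi(y)=\omega(x,y)\pi(xy)$ and $|\omega(x,y)|=1$.

The example we need is $G=\mathbb Z^2$, $\pi(n,m)=E_{mb}T_{na}$. Since $T_{na}E_{m'b}f(x)=e^{2\pi ibm'(x-na)}f(x-na)$,
$$E_{mb}T_{na}E_{m'b}T_{n'a}=e^{-2\pi iab\,nm'}E_{(m+m')b}T_{(n+n')a}.$$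

**Definition 3.** Let $\{\pi(x)g\}_{x\in G}$ be a frame for $H$. An ordering is a bijection $\sigma:I\to G$ with $I\in\{\mathbb N_0,\mathbb Z\}$, and we put $f_k=\pi(\sigma(k))g$. It is good if there is a bounded operator $T$ on $H$ with $Tf_k=f_{k+1}$ for all $k\in I$.

For Gabor frames, an ordering is good exactly when the operator $T$ in (1) is bounded. Over $\mathbb Z$, nothing in the definition makes $T$ invertible.

**Definition 4.** A group is virtually cyclic if it has a cyclic subgroup of finite index. When the group is infinite, that subgroup is infinite cyclic.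

The infinite dihedral group $\langle c,s\mid s^2=e,\ scs^{-1}=c^{-1}\rangle$ is an example: $\langle c\rangle\cong\mathbb Z$ has index $2$. The group $\mathbb Z^2$ is not, since a cyclic subgroup has rank at most $1$ and a finite-index subgroup of $\mathbb Z^2$ has rank $2$.

**Theorem A.** An overcomplete Gabor frame has no good ordering, neither for $I=\mathbb N_0$ nor for $I=\mathbb Z$. Consequently a Gabor frame in $L^2(\mathbb R)$ has a good ordering if and only if it is a Riesz basis, and in that case every ordering is good.

**Theorem B.** Let $G$ be a countably infinite group.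

1. If $\{\pi(x)g\}_{x\in G}$ is an overcomplete frame for $H$ with a good ordering, then $I=\mathbb Z$ and $G$ is virtually cyclic.
2. Conversely, every infinite virtually cyclic $G$ has a unitary representation with an overcomplete Parseval frame $\{\pi(x)g\}_{x\in G}$ that has a good ordering over $\mathbb Z$. Moreover $T$ can be chosen unitary and the frame linearly independent.

## 3. Invariant subspaces of $L^2(\mathbb T)$

Let $\mathbb T$ be the unit circle with normalized Lebesgue measure $|\cdot|$, and let $H^2\subset L^2(\mathbb T)$ be the closed span of $z^n$, $n\ge0$. The following classical theorem can be found in H. Helson, *Lectures on Invariant Subspaces*. Its proof is short, so we include it.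

**Theorem 1 (Beurling–Helson–Wiener).** Let $N\subset L^2(\mathbb T)$ be a closed subspace with $zN\subset N$. If $zN=N$, then $N=\chi_EL^2(\mathbb T)$ for a measurable set $E$. If $zN\subsetneq N$, then $N=\varphi H^2$ with $|\varphi|=1$ a.e.

**Proof.** Suppose $zN=N$. Multiplication by $z$ is unitary, so it also maps $N^\perp$ onto $N^\perp$, and the orthogonal projection $Q$ onto $N$ commutes with multiplication by $z^n$ for all $n\in\mathbb Z$. Put $q=Q1$. Then $q\in N$ and $z^n(1-q)=z^n-Qz^n\in N^\perp$, so $0=\langle q,z^n(1-q)\rangle=\int q(1-\bar q)z^{-n}$ for every $n\in\mathbb Z$. The integrable function $q(1-\bar q)$ has only zero Fourier coefficients, so $q=|q|^2$ a.e. Hence $q$ is real with values in $\{0,1\}$, that is, $q=\chi_E$. From $Qz^n=z^n\chi_E$ and density, $Q$ is multiplication by $\chi_E$.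

Suppose $zN\subsetneq N$. The space $zN$ is closed, so there is a unit vector $\varphi\in N$ orthogonal to $zN$. For $n\ge1$ we have $z^n\varphi\in zN$, so $\int z^n|\varphi|^2=0$. Conjugating, all Fourier coefficients of $|\varphi|^2$ except the zeroth vanish, so $|\varphi|=1$ a.e. Multiplication by $\varphi$ is therefore unitary, and $\varphi H^2$, the closed span of the $z^n\varphi$ with $n\ge0$, is a closed subspace of $N$. Let $\psi\in N$ be orthogonal to $\varphi H^2$. Then $\langle\psi,\varphi z^n\rangle=0$ for $n\ge0$. For $n\ge1$ also $\langle\psi,\varphi z^{-n}\rangle=\langle z^n\psi,\varphi\rangle=0$, because $z^n\psi\in zN$. So all Fourier coefficients of $\bar\varphi\psi$ vanish, and $\psi=0$. Hence $N=\varphi H^2$. $\blacksquare$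

Examples of the two types are the functions vanishing off a half circle, and $H^2$ itself. They differ in the distances to the characters. For $N=H^2$, $\operatorname{dist}(z^k,N)$ is $0$ for $k\ge0$ and $1$ for $k<0$. For $N=\chi_EL^2(\mathbb T)$, it is $(1-|E|)^{1/2}$ for every $k$.

## 4. The kernel of synthesis is shift invariant

For the next three sections let $\{\pi(x)g\}_{x\in G}$ be an overcomplete frame for $H$ with a good ordering $\sigma:I\to G$ and operator $T$. First, a fact about moduli. From $\pi(e)^2=\omega(e,e)\pi(e)$ we get $\pi(e)=\omega(e,e)\,\mathrm{Id}$. So $\pi(x)\pi(x^{-1})$ is a unimodular multiple of the identity, and $\pi(x)^*=\pi(x)^{-1}$ is a unimodular multiple of $\pi(x^{-1})$. Since $\pi(x)^*\pi(y)$ is then a unimodular multiple of $\pi(x^{-1}y)$,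
$$|\langle\pi(x)h,\pi(y)h\rangle|=|\langle h,\pi(x^{-1}y)h\rangle|\qquad(h\in H).\tag{3}$$

**Step 1: reduction to Parseval frames.** The purpose is to make the Gram matrix a projection without losing the group structure or the operator $T$. For the frame operator $S$,
$$\pi(x)S\pi(x)^*=\sum_y\langle\cdot,\pi(x)\pi(y)g\rangle\,\pi(x)\pi(y)g=\sum_y\langle\cdot,\pi(xy)g\rangle\,\pi(xy)g=S.$$
In the second equality the phase $\omega(x,y)$ appears once conjugated and once not, so it cancels. In the last one, $y\mapsto xy$ permutes $G$. So $S$ commutes with every $\pi(x)$, and hence so does $S^{-1/2}$. Put $h=S^{-1/2}g$ and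
$$h_k=S^{-1/2}f_k=\pi(\sigma(k))h.$$
This is a Parseval frame: $\sum_k|\langle f,S^{-1/2}f_k\rangle|^2=\langle SS^{-1/2}f,S^{-1/2}f\rangle=\|f\|^2$. Its synthesis operator is $S^{-1/2}$ times the original one, so it has the same nonzero kernel. The bounded operator $T'=S^{-1/2}TS^{1/2}$ satisfies $T'h_k=h_{k+1}$. Finally, $\|h_k\|=\|h\|$ for all $k$, and $\|h\|>0$ because $g\ne0$.

**Step 2: passing to a subspace of $L^2(\mathbb T)$.** The purpose is to turn the existence of $T'$ into a hypothesis of Theorem 1. Let $U:\ell^2(I)\to H$, $Uc=\sum_kc_kh_k$. The Parseval property says that $U^*$ is an isometry, so $UU^*=\mathrm{Id}$. Hence $P=U^*U$ satisfies $P^2=P=P^*$, and since $U^*$ is injective, $\ker P=\ker U$. So $P$ is the orthogonal projection onto $N^\perp$, where $N=\ker U\neq\{0\}$. Since $h_k=Ue_k$,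
$$\langle h_k,h_l\rangle=\langle Pe_k,e_l\rangle,\qquad\|h_k\|=\|Pe_k\|=\operatorname{dist}(e_k,N).\tag{4}$$
With $R$ the right shift, $URe_k=h_{k+1}=T'Ue_k$. So $UR=T'U$ on finitely supported sequences, and by continuity on $\ell^2(I)$. If $Uc=0$, then $URc=T'Uc=0$. Hence $RN\subset N$.

Identify $e_k$ with $z^k$. Then $\ell^2(\mathbb Z)=L^2(\mathbb T)$ and $\ell^2(\mathbb N_0)=H^2\subset L^2(\mathbb T)$, and $R$ becomes multiplication by $z$. In both cases $N$ is a nonzero closed subspace of $L^2(\mathbb T)$ with $zN\subset N$.

## 5. Constant norms, and what they do not exclude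

All $h_k$ have the same positive norm, while (4) expresses that norm as a distance to $N$. The natural first attempt is to feed Theorem 1 into this.

**Step 3: $zN\subsetneq N$ is impossible.** The purpose is to remove the second type in Theorem 1. Suppose $N=\varphi H^2$ with $|\varphi|=1$ a.e. Multiplication by $\bar\varphi$ is unitary, and the squared distance to $H^2$ is the sum of the squared moduli of the Fourier coefficients with negative index. So for $k\in I$,
$$\|h\|^2=\operatorname{dist}(z^k,\varphi H^2)^2=\operatorname{dist}(\bar\varphi z^k,H^2)^2=\sum_{j<0}|\widehat{\bar\varphi}(j-k)|^2=\sum_{j<-k}|\widehat{\bar\varphi}(j)|^2 .$$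
As $k\to+\infty$, which is possible in both index sets, the right side is a tail of a convergent series and tends to $0$. This contradicts $\|h\|>0$.

**Step 4: $I=\mathbb N_0$ is impossible.** The purpose is to settle the one-sided index set completely. Here $\{0\}\ne N\subset H^2$. If $zN=N$, then $N=z^nN\subset z^nH^2$ for all $n\ge0$, so $N\subset\bigcap_nz^nH^2=\{0\}$, a contradiction. So $zN\subsetneq N$, which Step 3 excludes.

This proves the negative answer for $\mathbb N_0$, for every $G$. For $I=\mathbb Z$ one case is left: $zN=N$ and $N=\chi_EL^2(\mathbb T)$. There the attempt stops, because every $z^k$ has the same distance $(1-|E|)^{1/2}$ to $N$, and comparing norms gives nothing. Nor can any argument that sees only the shift finish the job. In Case 2, divide by $\sqrt2$ to get a Parseval frame and set $z=e^{-\pi i\xi}$. As $\xi$ runs over $[0,1]$, $z$ runs over the lower half circle $F$, and the kernel is exactly $\chi_{\mathbb T\setminus F}L^2(\mathbb T)$. That frame does have a good ordering. The contradiction has to come from $\mathbb Z^2$, and so far the group has been used only through Step 1.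

## 6. One matrix, two groups

The Gram matrix of $\{h_k\}$ now has two descriptions. By the shift, its entries depend only on $k-l$. By (3), their moduli depend only on $\sigma(k)^{-1}\sigma(l)$. So $\sigma$, which a priori has no relation to the group law, must carry one translation structure to the other. To exploit this, we keep only the large entries, so that both sides become graphs with finitely many edges at each vertex, and compare the graphs.

**Step 5: the Gram matrix is Toeplitz.** The purpose is to make the first description explicit. Let $I=\mathbb Z$, so $N=\chi_EL^2(\mathbb T)$ by Step 3, and let $F=\mathbb T\setminus E$. Then $P$ is multiplication by $\chi_F$. Since $N\ne\{0\}$, $|F|<1$. Since $H\neq\{0\}$, $P\ne0$ and $|F|>0$. By (4),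
$$\langle h_k,h_l\rangle=a(k-l),\qquad a(n)=\int_Fz^n .\tag{5}$$
The numbers $a(n)$ are the Fourier coefficients of $\chi_F$ in reversed order, so $a\in\ell^2(\mathbb Z)$, and $a(-n)=\overline{a(n)}$. Some $a(n)$ with $n\ne0$ is nonzero. Otherwise $\chi_F$ would be a.e. equal to the constant $|F|\in(0,1)$, which is impossible for a function with values in $\{0,1\}$.

**Step 6: the graph isomorphism.** The purpose is to convert the two descriptions into combinatorics. For $x\in G$ let $A(x)=|\langle h,\pi(x)h\rangle|$. As $\pi(x^{-1})$ is a unimodular multiple of $\pi(x)^*$, $A(x^{-1})=A(x)$. The Parseval property gives $\sum_xA(x)^2=\|h\|^2<\infty$. By (3) and (5),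
$$A\big(\sigma(k)^{-1}\sigma(l)\big)=|a(k-l)|\qquad(k,l\in\mathbb Z).\tag{6}$$
Choose $t>0$ so small that
$$D=\{n\in\mathbb Z\setminus\{0\}:|a(n)|\ge t\}\ne\emptyset,\qquad\text{and let}\quad B=\{x\in G\setminus\{e\}:A(x)\ge t\}.$$
Both sets are symmetric, and both are finite, because $a$ and $A$ are square summable. Let $\Gamma(\mathbb Z,D)$ be the graph on $\mathbb Z$ with $k\sim l$ if and only if $k-l\in D$, and $\Gamma(G,B)$ the graph on $G$ with $x\sim y$ if and only if $x^{-1}y\in B$. For instance, $\Gamma(\mathbb Z,\{\pm2,\pm4\})$ has two components, the even and the odd numbers, while $\Gamma(\mathbb Z,\{\pm2,\pm3\})$ is connected.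

For $k\neq l$ we have $\sigma(k)\ne\sigma(l)$, and (6) says that $k-l\in D$ if and only if $\sigma(k)^{-1}\sigma(l)\in B$. So
$$\sigma:\Gamma(\mathbb Z,D)\to\Gamma(G,B)\ \text{ is a graph isomorphism.}\tag{7}$$

**Step 7: counting components.** The purpose is to show that $B$ generates almost all of $G$. The set $D$ generates $d\mathbb Z$ for some $d\ge1$, so the components of $\Gamma(\mathbb Z,D)$ are the $d$ cosets of $d\mathbb Z$. In $\Gamma(G,B)$, one walks from $x$ by multiplying on the right by elements of $B$. Since $B$ is symmetric, the component of $x$ is $xK$ with $K=\langle B\rangle$. By (7) the numbers of components agree: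
$$[G:K]=d<\infty.\tag{8}$$

**Step 8: counting balls.** The purpose is to show that $\Gamma(G,B)$ grows no faster than a line. Let $M=\max D$, which is at least $1$ because $D$ is nonempty and symmetric. A walk of at most $r$ steps in $\Gamma(\mathbb Z,D)$ from $k_0$ stays in $[k_0-Mr,k_0+Mr]$, so a ball of radius $r$ there has at most $2Mr+1$ points. Take $k_0$ with $\sigma(k_0)=e$. By (7),
$$\text{the ball of radius } r \text{ about } e \text{ in } \Gamma(G,B) \text{ has at most } 2Mr+1 \text{ points.}\tag{9}$$

Here is what this says about the full band system $\{E_mT_{n/2}g\}$ of Section 1. There $S=2\,\mathrm{Id}$ and $h=g/\sqrt2$. By (2), $A(n,m)=0$ for $m\ne0$, while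
$$A(n,0)=\tfrac12\Big|\int_0^1e^{\pi in\xi}\,d\xi\Big|,$$
which is $0$ for even $n\ne0$ and $\frac1{\pi|n|}$ for odd $n$. Suppose there were a good ordering. It would be over $\mathbb Z$ by Step 4. Take $t=\frac1\pi$. Then $B=\{(\pm1,0)\}$, and $D\neq\emptyset$ by (6). The components of $\Gamma(\mathbb Z^2,B)$ are the lines $m=\text{const}$, one for each band, and there are infinitely many, contrary to (8). So infinitely many bands cannot be interleaved, while $d$ bands can. For this frame the component count suffices. If instead $B$ is spread out enough to generate a subgroup of finite index in $\mathbb Z^2$, then (9) is violated, as we see next.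

## 7. Quadratic growth of $\mathbb Z^2$ and the proof of Theorem A

**Step 9: the contradiction in $\mathbb Z^2$.** The purpose is to show that (8) and (9) cannot both hold when $G=\mathbb Z^2$. Suppose an overcomplete Gabor frame has a good ordering, and apply Sections 4 to 6 with $\pi(n,m)=E_{mb}T_{na}$. By Step 4, $I=\mathbb Z$. By (8), $K=\langle B\rangle$ has finite index in $\mathbb Z^2$, so it has rank $2$. Hence $B$ contains two linearly independent vectors $u,v$. Otherwise all of $B$, and with it $K$, would lie on a line through $0$, and $K$ would have rank at most $1$.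

Since $B$ is symmetric, $\pm u,\pm v\in B$. So the ball of radius $r$ about $0$ in $\Gamma(\mathbb Z^2,B)$ contains every point $iu+jv$ with $i,j\in\mathbb Z$ and $|i|+|j|\le r$. These points are distinct, and there are
$$1+\sum_{s=1}^r4s=2r^2+2r+1$$
of them, because exactly $4s$ pairs satisfy $|i|+|j|=s$ when $s\ge1$. By (9), $2r^2+2r+1\le2Mr+1$, that is, $r+1\le M$, for every $r\ge1$. This is false for $r=M$. So no overcomplete Gabor frame has a good ordering, over $\mathbb N_0$ or over $\mathbb Z$.

**Step 10: the Riesz basis case.** The purpose is to obtain the equivalence in Theorem A. A Gabor frame with a good ordering is not overcomplete, by Step 9, so it is a Riesz basis. Conversely, if it is a Riesz basis, then $T=VRV^{-1}$ from Case 1 is bounded with $Tf_k=f_{k+1}$, for any ordering. So every ordering is good. This proves Theorem A. $\blacksquare$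

**Remark.** The proof uses neither linear independence nor infinite excess of Gabor frames, nor that the closed span is all of $L^2(\mathbb R)$: Sections 4 to 6 work in any Hilbert space $H\neq\{0\}$ carrying $\pi$. With $\mathbb Z^N$, $N\ge2$, in place of $\mathbb Z^2$, Step 9 goes through unchanged. The subgroup $K$ has rank $N\ge2$, so $B$ again contains two linearly independent vectors. This covers Gabor frames, and Gabor frame sequences in their closed span, in $L^2(\mathbb R^d)$ along any lattice of rank at least $2$ in $\mathbb R^{2d}$. Rank $1$ is different, as Case 2 shows.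

## 8. Virtually cyclic groups and the proof of Theorem B

Let $K$ be a group generated by a finite symmetric set $B$. It has at most linear growth if, for some constant $C$ and all $r\ge1$, at most $Cr$ elements of $K$ are products of at most $r$ elements of $B$. For $\mathbb Z$ with $B=\{\pm1\}$ the count is $2r+1$. For $\mathbb Z^2$ with the four unit vectors it is $2r^2+2r+1$, which is not linear. We quote one theorem, used only for part 1.

**Theorem 2 (linear growth).** A finitely generated infinite group of at most linear growth is virtually infinite cyclic.

This is due to L. van den Dries and A. J. Wilkie, *Arch. Math.* 42 (1984). It also follows from Gromov's polynomial growth theorem and the Bass–Guivarc'h formula.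

**Step 11: part 1.** The purpose is to replace the count in $\mathbb Z^2$ by Theorem 2. Let $\{\pi(x)g\}_{x\in G}$ be an overcomplete frame with a good ordering. By Step 4, $I=\mathbb Z$. By (8), $K=\langle B\rangle$ has finite index in the infinite group $G$, so $K$ is infinite, and it is generated by the finite symmetric set $B$. The ball of radius $r$ about $e$ in $\Gamma(G,B)$ consists exactly of the products of at most $r$ elements of $B$. By (9) there are at most $2Mr+1\le(2M+1)r$ of them when $r\ge1$. By Theorem 2, $K$ has an infinite cyclic subgroup of finite index. This subgroup has finite index in $G$ as well, because indices multiply. So $G$ is virtually cyclic.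

**Step 12: part 2, the frame.** The purpose is to build, over any infinite virtually cyclic $G$, the analogue of the $d$ bands in Case 3. Let $C=\langle c\rangle\cong\mathbb Z$ have finite index $d$ in $G$, with left cosets $t_0C,\dots,t_{d-1}C$. Let $\lambda$ be the left regular representation, $(\lambda(x)f)(y)=f(x^{-1}y)$, on $\ell^2(G)=\bigoplus_{j=0}^{d-1}\ell^2(t_jC)$. Identify each $\ell^2(t_jC)$ with $L^2(\mathbb T)$ by $\delta_{t_jc^n}\leftrightarrow z^n$. Choose a measurable $F\subset\mathbb T$ with $0<|F|<1$, and let $q\in\ell^2(C)\subset\ell^2(G)$ be given by $q(c^n)=\widehat{\chi_F}(n)$.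

The value of $\lambda(t_jc^n)q$ at $y$ is $q(c^{-n}t_j^{-1}y)$. It vanishes unless $y\in t_jC$, and at $y=t_jc^m$ it equals $q(c^{m-n})$. So $\lambda(t_jc^n)q$ lies in the $j$-th copy of $L^2(\mathbb T)$, where it is
$$\sum_m\widehat{\chi_F}(m-n)z^m=z^n\chi_F .$$
For each $j$, the family $\{z^n\chi_F\}_{n\in\mathbb Z}$ has the following properties in $L^2(F)$.

- It is a Parseval frame, because it is the orthogonal projection of an orthonormal basis: for $f\in L^2(F)$, $\langle f,z^n\chi_F\rangle=\langle f,z^n\rangle$.
- It is not a Riesz basis: since $|F|<1$, the Fourier coefficients of $\chi_{\mathbb T\setminus F}$ form a nonzero element of the kernel of its synthesis operator.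
- It is linearly independent: a nonzero trigonometric polynomial has finitely many zeros on $\mathbb T$, so it cannot vanish a.e. on $F$, as $|F|>0$.

The $d$ copies are mutually orthogonal, so $\{\lambda(x)q\}_{x\in G}$ is a Parseval frame for its closed span $H=\bigoplus_{j=0}^{d-1}L^2(F)$. It is overcomplete, because one copy already gives a nonzero kernel. It is linearly independent, because a vanishing finite linear combination vanishes in each copy. The space $H$ is invariant under $\lambda$, since $\lambda(y)$ permutes the vectors $\lambda(x)q$. So the restriction of $\lambda$ to $H$ is the required unitary representation.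

**Step 13: part 2, the ordering.** The purpose is to interleave the $d$ copies. Put $\sigma(dn+j)=t_jc^n$ for $n\in\mathbb Z$, $0\le j<d$. This is a bijection $\mathbb Z\to G$, and $f_{dn+j}$ is $z^n\chi_F$ in copy $j$. The operator
$$T(u_0,\dots,u_{d-1})=(zu_{d-1},u_0,\dots,u_{d-2})$$
on $H$ permutes the coordinates cyclically and multiplies one of them by $z$, so it is unitary. If $j<d-1$, it moves $z^n\chi_F$ from copy $j$ to copy $j+1$, so $Tf_{dn+j}=f_{dn+j+1}$. If $j=d-1$, it sends $z^n\chi_F$ in copy $d-1$ to $z^{n+1}\chi_F$ in copy $0$, so $Tf_{dn+d-1}=f_{d(n+1)}$. Hence $Tf_k=f_{k+1}$ for all $k\in\mathbb Z$, and Theorem B is proved. $\blacksquare$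

For the infinite dihedral group, with $t_0=e$ and $t_1=s$, the ordering is $\sigma(2n)=c^n$, $\sigma(2n+1)=sc^n$. Then $\sigma(2n)^{-1}\sigma(2n+2)=c$ and $\sigma(2n+1)^{-1}\sigma(2n+3)=c^{-n}s^{-1}sc^{n+1}=c$. So two steps along $\mathbb Z$ correspond to the same right multiplication on either coset, just as (6) demands.
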